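\title{Infinitely many homoclinically unrelated saddle measures with large Lyapunov exponents}

\begin{abstract}
Let $f$ be a $\mathcal C^r$ diffeomorphism of a closed surface, $1<r<\infty$, and let $R(f)$ be the exponential growth rate of the derivatives of the iterates of $f$ and $f^{-1}$. A conjecture of Crovisier predicts that, among pairwise homoclinically unrelated ergodic saddle measures, only finitely many have both Lyapunov exponents larger than $R(f)/r$ in absolute value. We show that this is false for every finite $r>1$ and on every closed surface. The counterexample is a perturbation of a saddle loop in which the unstable branch folds inside the loop and touches the stable branch; it has infinitely many unrelated periodic saddles with exponents larger than $R(f)/\alpha$ in absolute value, where $\alpha=\min(r,2)$. We also prove that finiteness holds above every level larger than $\frac12(1+\frac1\alpha)R(f)$.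
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed surface, that is, a compact connected two-dimensional Riemannian manifold without boundary, and let $r>1$ be a finite real number. When $r$ is not an integer, $\mathcal C^r$ means that the derivatives of order $\lfloor r\rfloor$ exist and are H\"older continuous with exponent $r-\lfloor r\rfloor$. For a $\mathcal C^r$ diffeomorphism $f$ of $M$, write $\|Df^n\|=\sup_{x\in M}\|D_xf^n\|$ and
\[
R(f)=\max\Big(\lim_{n\to+\infty}\frac1n\log\|Df^n\|,\ \lim_{n\to+\infty}\frac1n\log\|Df^{-n}\|\Big).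
\]
The limits exist because the sequences $\log\|Df^{\pm n}\|$ are subadditive. The number $R(f)$ is the largest rate at which $f$ or $f^{-1}$ stretches tangent vectors in the long run.

Let $\mu$ be an ergodic invariant probability measure. Oseledets' theorem provides two numbers $\lambda^+(\mu)\ge\lambda^-(\mu)$, the Lyapunov exponents, such that for $\mu$-almost every $x$
\begin{equation}\label{eq:oseledets}
\lim_{n\to+\infty}\frac1n\log\|D_xf^n\|=\lambda^+(\mu),\qquad
\lim_{n\to+\infty}\frac1n\log\|(D_xf^n)^{-1}\|=-\lambda^-(\mu).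
\end{equation}
Both lie in $[-R(f),R(f)]$; the exponents of $\mu$ for $f^{-1}$ are $-\lambda^-(\mu)\ge-\lambda^+(\mu)$; and neither the exponents nor $R(f)$ depend on the Riemannian metric. The measure $\mu$ is a \emph{saddle measure} if $\lambda^+(\mu)>0>\lambda^-(\mu)$, and we then write $\lambda^u=\lambda^+$, $\lambda^s=\lambda^-$. In that case there is a measurable invariant splitting $T_xM=E^u(x)\oplus E^s(x)$ into lines, defined almost everywhere, with $\frac1n\log|D_xf^nv|\to\lambda^{u}$ (resp.\ $\lambda^s$) as $n\to\pm\infty$ for nonzero $v\in E^u(x)$ (resp.\ $E^s(x)$). By Pesin theory, for $\mu$-almost every $x$ the sets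
\[
W^{s}(x)=\Big\{y:\limsup_{n\to+\infty}\frac1n\log\operatorname{dist}(f^{n}x,f^{n}y)<0\Big\},
\]
\[
W^{u}(x)=\Big\{y:\limsup_{n\to+\infty}\frac1n\log\operatorname{dist}(f^{-n}x,f^{-n}y)<0\Big\}
\]
are injectively immersed $\mathcal C^1$ curves through $x$, the stable and unstable manifolds of $x$. The basic example is the \emph{periodic measure} of a hyperbolic saddle $q$ of period $m$, the uniform measure on the orbit $\mathcal O(q)$: its exponents are $\frac1m\log$ of the moduli of the eigenvalues of $D_qf^m$.

Two saddle measures $\mu_1,\mu_2$ are \emph{homoclinically related} if there are sets $A_1,A_2$ with $\mu_1(A_1)>0$ and $\mu_2(A_2)>0$ such that for all $x\in A_1$ and $y\in A_2$, the curve $W^u(x)$ has a transverse intersection point with $W^s(y)$, and $W^s(x)$ has a transverse intersection point with $W^u(y)$. Related measures are joined by connecting orbits in both directions, so a family of pairwise unrelated measures counts pieces of the hyperbolic dynamics that do not communicate in this way.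

When must such a family be finite? For a hyperbolic automorphism of the torus, every ergodic measure has exponents $\pm R(f)$, and any two are related, because the lifts of $W^u(x)$ and $W^s(y)$ are nonparallel lines in the plane. In general the reason for finiteness is compactness. Suppose that each measure of the family gives positive mass to points whose stable and unstable manifolds contain nearly straight arcs of a fixed length making an angle bounded from below. Two such points that are close to each other, with close directions, have crossing arcs, so by compactness of $M$ the family is finite. Pesin theory gives lengths and angles that depend on the measure, and uniform bounds can only be expected when the exponents are large in comparison with the worst stretching $R(f)$, which limits how fast a curve can be bent. The question is how large they have to be. The following conjecture is stated in \cite{Ghezal}.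

\medskip
\noindent\textbf{Conjecture} (Crovisier). \emph{Let $f$ be a $\mathcal C^r$ diffeomorphism of $M$ and let $(\mu_n)_{n\ge1}$ be a sequence of ergodic saddle measures such that $\mu_i$ is not homoclinically related to $\mu_j$ for $i\neq j$. Then only finitely many of the $\mu_n$ satisfy}
\[
\min\big(\lambda^u(\mu_n),-\lambda^s(\mu_n)\big)>\frac{R(f)}r .
\]
\medskip

Here is a heuristic that leads to the level $R(f)/r$. Take a fixed saddle with exponents $\pm1$ whose unstable branch comes back and has a contact of order $\kappa$ with the stable branch: locally the stable branch is an axis and the unstable branch is the graph of a function $B(t)$ of size $|t|^\kappa$. Section~\ref{sec:model} computes, in a model, that such a contact creates saddles of large period with exponents close to $\pm1/\kappa$. If infinitely many independent pieces required infinitely many crossings of the two branches accumulating at $t=0$, then by Rolle's theorem all derivatives of $B$ up to order $\lfloor r\rfloor$ would vanish at $0$, so that $|B(t)|\le \mathrm{const}\cdot|t|^r$,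 the order of contact would be at least $r$, and the exponents would be about $1/r$ at most. But a contact from one side needs much less. If $B\ge0$ and $B(0)=0$, smoothness forces $B'(0)=0$, hence $B(t)\le\mathrm{const}\cdot|t|^{\alpha}$ with
\[
\alpha=\min(r,2)\in(1,2],
\]
and nothing more, as $B(t)=|t|^\alpha$ shows. It turns out that one such fold already creates infinitely many unrelated saddles. The notation $\alpha$ is kept throughout the paper.

\begin{theorem}\label{thm:A}
Let $M$ be a closed surface and $1<r<\infty$. There are a $\mathcal C^r$ diffeomorphism $f$ of $M$ with $R(f)=1$ and hyperbolic saddle periodic orbits $\mathcal O(q_m)$, $m\ge m_0$, of period $m$, such that the periodic measures $\mu_m$ on $\mathcal O(q_m)$ are pairwise not homoclinically related and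
\[
\lambda^u(\mu_m)>\frac1\alpha R(f)\ge\frac{R(f)}r,\qquad
-\lambda^s(\mu_m)=\lambda^u(\mu_m)+\frac1{2m}>\frac1\alpha R(f)\ge\frac{R(f)}r .
\]
If $r\ge2$, then $f$ is $\mathcal C^\infty$ and does not depend on $r$.
\end{theorem}

The conjecture is therefore false for every finite $r>1$ and on every closed surface. For $r>2$ the exponents exceed $R(f)/r$ by a uniform amount, since $\frac12>\frac1r$. The compactness argument sketched above does work at a higher level.

\begin{theorem}\label{thm:B}
Let $f$ be a $\mathcal C^r$ diffeomorphism of a closed surface, $r>1$, and let $\chi>\frac12\big(1+\frac1\alpha\big)R(f)$. There is $N=N(f,\chi)<\infty$ such that every family of pairwise not homoclinically related ergodic saddle measures with $\min(\lambda^u,-\lambda^s)\ge\chi$ has at most $N$ elements.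
\end{theorem}

Let $\theta(r)$ be the infimum of the numbers $\theta$ with the following property: for every $\mathcal C^r$ diffeomorphism $f$ of a closed surface and every $\chi>\theta R(f)$, each family of pairwise unrelated ergodic saddle measures with $\min(\lambda^u,-\lambda^s)\ge\chi$ is finite. Theorem~\ref{thm:A}, with $\chi=\frac1\alpha$, and Theorem~\ref{thm:B} give
\[
\frac1\alpha\le\theta(r)\le\frac12\Big(1+\frac1\alpha\Big),
\]
that is, $\frac12\le\theta(r)\le\frac34$ for $r\ge2$. We do not determine $\theta(r)$.

Sections~\ref{sec:model}--\ref{sec:R} prove Theorem~\ref{thm:A}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and can be read independently.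

\section{A model: passages along a saddle loop}\label{sec:model}

For the linear saddle $\dot x=x$, $\dot y=-y$, the orbit of $(k,1)$ with $0<k<1$ reaches the line $x=1$ at time $\log(1/k)$. Suppose that a planar flow has a saddle with eigenvalues $\pm1$ whose unstable branch returns as the stable branch, forming a loop $\Gamma$, and that the inner side of $\Gamma$ is filled with closed orbits. These orbits spend most of their time near the saddle, and Section~\ref{sec:construction} labels them by a parameter $k>0$, vanishing on $\Gamma$, so that the period is exactly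
\[
T(k)=\log(1/k).
\]
Let $t$ be the time measured from a cross section and let $g$ be the time-one map. A point $(t,k)$ near the section comes back near the section after $n\approx T(k)$ iterates, and there $g^n(t,k)=(t+n-T(k),k)$. This map is a shear of strength $-T'(k)=1/k\approx e^n$: a small change of $k$ produces a large change of $t$, but both eigenvalues equal $1$. To create hyperbolicity we compose with a map that converts changes of $t$ back into changes of $k$. Fix
\[
c=e^{-1/2}\in(0.60,0.61)
\]
and an order of contact $\kappa>1$, and consider $(t,k)\mapsto(t,ck+4|t|^\kappa)$. It sends the loop $\{k=0\}$ to the fold $k=4|t|^\kappa$, which lies on the inner side and touches the loop at $t=0$. The resulting \emph{passage maps} of the half-plane $\{k>0\}$ are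
\begin{equation}\label{eq:passage}
P_n(t,k)=\big(t',\,ck+4|t'|^\kappa\big),\qquad t'=t+n-T(k).
\end{equation}

\begin{lemma}[Saddles]\label{lem:saddles}
Let $m\ge1$ and let $t_m>0$ be defined by $4t_m^\kappa=(1-c)e^{-m}$. Then $q_m=(t_m,e^{-m})$ is a fixed point of $P_m$, and $D_{q_m}P_m$ has eigenvalues $\sigma_m>1$ and $c/\sigma_m\in(0,1)$ with
\[
\beta_m<\sigma_m<\beta_m+2,\qquad \beta_m=\kappa\,4^{1/\kappa}(1-c)^{1-1/\kappa}\,e^{m/\kappa}.
\]
In particular $\frac1m\log\sigma_m\to\frac1\kappa$ as $m\to\infty$, and $\sigma_m>e^{m/\kappa}$ if $\kappa\le2$.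
\end{lemma}

\begin{proof}
Since $T(e^{-m})=m$, we have $t'=t_m$ at $q_m$, and $ce^{-m}+4t_m^\kappa=e^{-m}$. With $b=4\kappa t_m^{\kappa-1}$,
\[
D_{q_m}P_m=\begin{pmatrix}1&0\\ b&c\end{pmatrix}\begin{pmatrix}1&e^m\\0&1\end{pmatrix}=\begin{pmatrix}1&e^m\\ b&c+be^m\end{pmatrix},
\]
and $be^m=4\kappa\big(\frac{1-c}4\big)^{1-1/\kappa}e^{-m(1-1/\kappa)}e^m=\beta_m$. The characteristic polynomial $\lambda^2-(1+c+\beta_m)\lambda+c$ equals $c>0$ at $0$ and $-\beta_m<0$ at $1$. So one root lies in $(0,1)$, the other root $\sigma_m$ is larger than $1$, their product is $c$, and $\sigma_m=1+c+\beta_m-c/\sigma_m\in(\beta_m,\beta_m+2)$. If $1<\kappa\le2$, then $4^{1/\kappa}\ge2$ and $(1-c)^{1-1/\kappa}\ge(1-c)^{1/2}>(0.39)^{1/2}$, so $\beta_m>2(0.39)^{1/2}e^{m/\kappa}>e^{m/\kappa}$.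
\end{proof}

For the quadratic fold $\kappa=2$, the point $q_m$ sits at distance $t_m=\frac12\sqrt{1-c}\,e^{-m/2}$ from the tip, where the slope of the fold is $8t_m$; the shear $e^m$ times this slope gives $\beta_m=4\sqrt{1-c}\,e^{m/2}$. The flatter the fold, the smaller its slope at height $e^{-m}$, and the smaller the exponent.

The second property of the model keeps the saddles apart. Suppose that the passage maps act only in a narrow window $|t|<\delta$. To come back into the window, an orbit needs $T(k)$ to be close to an integer, and one passage can increase $T$ by at most $\log(1/c)=\frac12$, which is not enough to reach the next integer.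

\begin{lemma}[Lap lengths do not increase]\label{lem:monotone}
Let $0<\delta\le\frac18$. Let $(t_i,k_i)_{i\ge1}$ be points with $|t_i|<\delta$, $k_i>0$, and let $n_i$ be integers such that $t_{i+1}=t_i+n_i-T(k_i)$ and $k_{i+1}\ge ck_i$ for all $i$. Then $n_{i+1}\le n_i$, and $T(k_i)<n_1+2\delta$ for all $i$.
\end{lemma}

\begin{proof}
We have $|n_i-T(k_i)|=|t_{i+1}-t_i|<2\delta$ and $T(k_{i+1})\le T(k_i)+\frac12$. Hence
\[
n_{i+1}<T(k_{i+1})+2\delta\le T(k_i)+\tfrac12+2\delta<n_i+\tfrac12+4\delta\le n_i+1 ,
\]
so the integer $n_{i+1}$ is at most $n_i$. Then $T(k_i)<n_i+2\delta\le n_1+2\delta$.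
\end{proof}

An orbit that starts near $q_m$ makes laps of length $m$ at first, so it can never approach $q_n$ with $n>m$, where $T=n$. This is the obstruction to the homoclinic relation.

Each feature of \eqref{eq:passage} is needed. Replace $4|t|^\kappa$ by a function $B(t)$. If $\inf B>0$, the fixed point equation $B(t)=(1-c)e^{-m}$ has no solution for large $m$. If $B$ takes negative values, the inequality $k_{i+1}\ge ck_i$ is lost. If $c=1$, then $t_m=0$ and both eigenvalues equal $1$. If $c\le e^{-1}$, a passage may increase $T$ by a full unit and the proof of Lemma~\ref{lem:monotone} breaks down. Finally, for $r\le2$ we take $\kappa=r$, the exponents $\frac1m\log\sigma_m$ tend to $1/r$, and the strict inequality in Theorem~\ref{thm:A} rests on the constant in $\beta_m$ being larger than $1$; this is the purpose of the factor $4$.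

Two things remain to be done. The model has to be realized by a diffeomorphism in which an orbit that misses the window leaves a neighborhood of $\Gamma$ forever, so that Lemma~\ref{lem:monotone} applies to all relevant orbits. And the perturbation must not raise $R(f)$ above the exponent $1$ of the original saddle.

\section{Construction of the diffeomorphism}\label{sec:construction}

\subsection{A flow with a saddle loop}\label{sub:flow}

Let $V:\mathbb R\to\mathbb R$ be smooth and even, with $V(x)=x^2/2$ for $|x|\le1$, $V'>0$ on $(0,x_c)$ and $V'<0$ on $(x_c,\infty)$ for some $x_c>1$, and $V\to-\infty$ at infinity. Let $x_+>x_c$ be the point with $V(x_+)=0$. The energy $\mathcal E(x,y)=\frac{y^2}2-V(x)$ is a proper function on $\mathbb R^2$, with critical points $p_0=(0,0)$, of value $0$, and $(\pm x_c,0)$, of minimal value $-V(x_c)$. Let $\psi:\mathbb R\to[0,1]$ be smooth with $\psi=1$ on $(-\infty,1]$, $\psi>0$ on $(-\infty,2)$ and $\psi=0$ on $[2,\infty)$, and put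
\[
X=\psi(\mathcal E)\cdot\big(y,V'(x)\big).
\]
This is the Hamiltonian vector field of a function of $\mathcal E$, so it is divergence-free and preserves $\mathcal E$; its support lies in the compact set $\{\mathcal E\le2\}$. Identify $\mathbb R^2$ with an open disc in $M$ and extend $X$ by $0$ to a smooth vector field on $M$. Let $X^t$ be its flow and $g=X^1$.

On $\{|x|\le1,\ \mathcal E\le1\}$ we have $X=(y,x)$, so $p_0$ is a saddle with eigenvalues $\pm1$. The level $\{\mathcal E=0\}=\{y^2=2V(x)\}$ is a figure eight; removing $p_0$ leaves two arcs without zeros of $X$, each of which is one orbit tending to $p_0$ in both time directions. Let $\Gamma$ be the right loop and $\Omega=\{\mathcal E<0,\ x>0\}$ its interior. For $0<h<V(x_c)$ the set $\{\mathcal E=-h\}\cap\Omega$ is the closed curve $y^2=2(V(x)-h)$, which carries no zero of $X$ and is therefore one closed orbit.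

\medskip\noindent\emph{The period.} Let $h=-\mathcal E>0$ be small. In the region $x\le1$ the orbit is $x=\sqrt{2h}\cosh t$, so it spends there the time
\[
2\operatorname{arcosh}\frac1{\sqrt{2h}}=\log\frac1h+2\log\big(1+\sqrt{1-2h}\big)-\log2 .
\]
The time spent in $x\ge1$ is the transit time from $(1,\sqrt{1-2h})$ to $(1,-\sqrt{1-2h})$. For $h=0$ this transit takes place along $\Gamma$, and $X$ is transverse to the line $x=1$ at $(1,\pm1)$; by the implicit function theorem the transit time is a smooth function of $h$ in a neighborhood of $0$, negative values included. So the period equals $\log\frac1h+\tau(h)$ with $\tau$ smooth near $0$. Set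
\[
k=he^{-\tau(h)}.
\]
Its derivative at $h=0$ is $e^{-\tau(0)}>0$, so near $0$ the map $h\mapsto k$ is an increasing diffeomorphism fixing $0$, and the period of the orbit with parameter $k>0$ is exactly $T(k)=\log(1/k)$.

\medskip\noindent\emph{Coordinates.} On the segment $\{y=0,\ x\text{ near }x_+\}$ we have $h=V(x)$ and $V'(x_+)<0$, so the segment is parametrized by $k$; let $z_0(k)$ be its point with parameter $k$. The map $(t,k)\mapsto X^t(z_0(k))$ is a local diffeomorphism, because its $t$-derivative is $X\ne0$, which is tangent to the levels of $k$, while its $k$-derivative is transverse to them. It is injective on $[-1,1]\times\{0\}$ because $\Gamma\setminus\{p_0\}$ is not a periodic orbit. A local diffeomorphism that is injective on a compact set is injective on a neighborhood of it. Hence, for some small $k_0<e^{-2}$, the map embeds $[-1,1]\times[-k_0,k_0]$ into $\{x>0,\ \mathcal E<1\}$. Let $U$ be the image of $(-1,1)\times(-k_0,k_0)$; it is open, $p_0\notin\overline U$, and we use $(t,k)$ as coordinates on it.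

The collar $\{z\in\Omega:0<k<k_0\}$ is a union of closed orbits and has coordinates $(t,k)$ with $t\in\mathbb R/T(k)\mathbb Z$, in which $g(t,k)=(t+1,k)$. Here $T(k)>2$, and $U\cap\Omega$ is the part $|t|<1$ of the collar. We extend $k$ to the rest of $\Omega$ by the constant $k_0$. Then $k:\Omega\to(0,k_0]$ is continuous and $g$-invariant.

\subsection{The perturbation}\label{sub:perturbation}

We build $\varphi$, supported in $U$ and preserving $t$, in two steps: a contraction of $k$ by the factor $c$ in a small window, followed by a push $B(t)\ge0$ toward larger $k$. The push is the fold $4|t|^\alpha$ inside the window. On both sides of the window it is larger than the height of the window, on a range of times $|t|\le0.6$ longer than $1$, so that no orbit of the time-one map can jump over it (Figure~\ref{fig:U}).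

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=5,yscale=1.1]
\fill[gray!25] (-0.15,0) rectangle (0.15,0.8);
\draw[->] (-1.02,0) -- (1.05,0) node[right] {$t$};
\draw[->] (0,-0.3) -- (0,2.4) node[above] {$k$};
\draw[dashed] (-1,0.8) -- (1,0.8) node[right] {$k=k_1$};
\draw[thick] (0,0) parabola (0.15,1.2) .. controls (0.18,1.7) and (0.22,1.9) .. (0.3,1.9) -- (0.6,1.9) .. controls (0.65,1.9) and (0.65,0) .. (0.7,0) -- (1,0);
\draw[thick] (0,0) parabola (-0.15,1.2) .. controls (-0.18,1.7) and (-0.22,1.9) .. (-0.3,1.9) -- (-0.6,1.9) .. controls (-0.65,1.9) and (-0.65,0) .. (-0.7,0) -- (-1,0);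
\node[below] at (0.15,0) {$\delta$};
\node[below] at (-0.15,0) {$-\delta$};
\node[below] at (0.6,0) {$0.6$};
\node[below] at (-0.6,0) {$-0.6$};
\draw[dotted] (0.6,0) -- (0.6,1.9);
\draw[dotted] (-0.6,0) -- (-0.6,1.9);
\node at (0.125,0.2) {$Y$};
\node[above] at (0.45,1.9) {$k=B(t)$};
\end{tikzpicture}
\caption{The flow box $U$ in the coordinates $(t,k)$, schematically and not to scale. The loop $\Gamma$ is the axis $k=0$ and its interior is $k>0$. The perturbation $\varphi$ moves points vertically and sends the axis to the thick curve $k=B(t)$, which touches it at $t=0$. The coordinate $k$ can decrease only in the shaded window $Y$; points with $0\le k\le k_1$ and $\delta\le|t|\le0.6$ are pushed above the dashed line.}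
\label{fig:U}
\end{figure}

Fix, in this order,
\begin{itemize}
\item $k_2>0$ with $2k_2<k_0$;
\item $\delta\in(0,\frac1{64}]$ with $4\alpha\delta^{\alpha-1}\le\frac1{10}$ and $4(2\delta)^\alpha\le k_2/4$ (the first condition uses $\alpha>1$);
\item $k_1>0$ with $k_1<4\delta^\alpha$ and $k_1<e^{-10}$; in particular $k_1<k_2$.
\end{itemize}
Choose smooth even functions with values in $[0,1]$:
\begin{itemize}
\item $\xi_1(t)=1$ for $|t|\le\delta$ and $\xi_1(t)=0$ for $|t|\ge2\delta$;
\item $\xi_2(k)=1$ for $|k|\le e^{-2}k_1$, $\xi_2(k)=0$ for $|k|\ge k_1$, and $-1\le k\,\xi_2'(k)\le0$ (a function of $\log|k|$ that decreases from $1$ to $0$ over a length $2$ with slope in $[-1,0]$);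
\item $\xi_3(t)=1$ for $|t|\le0.6$ and $\xi_3(t)=0$ for $|t|\ge0.7$;
\item $\omega(k)=1$ for $|k|\le k_2$, $\omega(k)=0$ for $|k|\ge2k_2$, and $|\omega'|\le2/k_2$.
\end{itemize}
Put $B(t)=\xi_3(t)\big[\xi_1(t)\,4|t|^\alpha+(1-\xi_1(t))\,4\delta^\alpha\big]$. Then $B(t)=4|t|^\alpha$ for $|t|\le\delta$, $B(t)\ge4\delta^\alpha$ for $\delta\le|t|\le0.6$, $B(t)=0$ for $|t|\ge0.7$, and $0\le B\le4(2\delta)^\alpha\le k_2/4$. For $1<r<2$ the derivative of $|t|^r$ is $(r-1)$-H\"older, so $B$ is $\mathcal C^r$; for $r\ge2$ we have $\alpha=2$, and $B$ is $\mathcal C^\infty$ and independent of $r$. On $U$ define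
\[
\varphi(t,k)=\big(t,\Phi(t,k)\big),\qquad \Phi=C+B(t)\,\omega(C),\qquad C(t,k)=k-(1-c)\,k\,\xi_1(t)\,\xi_2(k),
\]
and let $\varphi$ be the identity outside $U$. Since $\xi_2+k\xi_2'\in[-1,1]$, we have
\begin{equation}\label{eq:dC}
\partial_kC=1-(1-c)\,\xi_1\cdot(\xi_2+k\xi_2')\in[c,2-c]\subset[0.6,1.4],
\end{equation}
and $1+B\,\omega'(C)\ge1-\frac{k_2}4\cdot\frac2{k_2}=\frac12$, so $\partial_k\Phi=(1+B\,\omega'(C))\,\partial_kC>0$. If $|k|\ge2k_2$ or $|t|\ge0.7$, then $C=k$ and $B\,\omega(C)=0$, so $\Phi=k$. Thus $\varphi$ maps each segment $\{t\}\times(-k_0,k_0)$ bijectively onto itself and has invertible derivative: it is a diffeomorphism of $M$ of the same class as $B$, whose support $\operatorname{supp}\varphi$ is contained in the compact subset $\{|t|\le0.7,\ |k|\le2k_2\}$ of $U$. In the collar this gives: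
\begin{equation}\label{eq:outside}
\varphi\text{ is the identity near every point }(t,k)\text{ with }0.7<t<T(k)-0.7 .
\end{equation}
Define
\[
f=\varphi\circ g,\qquad Y=\{(t,k)\in U:|t|<\delta,\ 0<k<k_1\},
\]
\[
\Omega^-=\{z\in\Omega:k<k_1\},\qquad \Omega^+=\{z\in\Omega:k\ge k_1\}.
\]

\begin{lemma}\label{lem:Phi}
For $(t,k)\in U$:
\begin{itemize}
\item[($\Phi$1)] if $|t|<\delta$ and $0\le k\le k_2$, then $\Phi=k-(1-c)k\,\xi_2(k)+4|t|^\alpha$, which equals $ck+4|t|^\alpha$ when $k\le e^{-2}k_1$;
\item[($\Phi$2)] if $\delta\le|t|\le0.6$ and $0\le k\le k_1$, then $\Phi>k_1$;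
\item[($\Phi$3)] if $(t,k)\notin Y$, then $\Phi\ge k$;
\item[($\Phi$4)] if $k\ge0$, then $\Phi\ge ck$.
\end{itemize}
Moreover $f(\Omega)\subset\Omega$ and $f(\Omega^+)\subset\Omega^+$.
\end{lemma}

\begin{proof}
The function $C$ is $k$ times a factor in $[c,1]$, and this factor is $1$ if $|k|\ge k_1$ or $|t|\ge2\delta$. Also $\Phi\ge C$. For $k\ge0$ we get $\Phi\ge C\ge ck$, which is ($\Phi$4). For $0\le k\le k_2$ we have $0\le C\le k_2$, so $\omega(C)=1$ and $\Phi=C+B$. This gives ($\Phi$1), and also ($\Phi$2) since there $B\ge4\delta^\alpha>k_1$. For ($\Phi$3): if $k\le0$, then $C\ge k$; if $k\ge k_1$ or $|t|\ge2\delta$, then $C=k$; in the remaining case $\delta\le|t|<2\delta$, $0<k<k_1$, and ($\Phi$2) applies. Finally $g$ preserves $\Omega$ and $k$, and $\varphi$ is the identity outside $U$; so ($\Phi$4) gives $f(\Omega)\subset\Omega$, and ($\Phi$3) gives $f(\Omega^+)\subset\Omega^+$ because $\Omega^+\cap Y=\emptyset$.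
\end{proof}

\section{The saddles and their invariant manifolds}\label{sec:saddles}

An orbit that enters $\Omega^+$ never returns to $\Omega^-$. The next lemma says that the orbits that avoid this fate behave as in the model.

\begin{lemma}[Laps]\label{lem:laps}
Let $z=(t,k)\in Y$ be a point whose forward $f$-orbit is contained in $\Omega^-$. There is an integer $n\ge10$ such that
\begin{itemize}
\item[(a)] $f^j(z)=g^j(z)$ for $0\le j<n$, and $f^n=\varphi\circ g^n$ in a neighborhood of $z$;
\item[(b)] $g^n(z)=(t',k)\in Y$, where $t'=t+n-T(k)$; in particular $|n-T(k)|<2\delta$;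
\item[(c)] $f^n(z)=(t',k')\in Y$ with $k'\ge ck$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $k<k_1<e^{-10}$, we have $T(k)>10$. Let $n$ be the least integer $j\ge1$ with $t+j\ge T(k)-0.7$; then $n\ge2$. For $1\le j<n$ we have $0.7<1-\delta<t+j<T(k)-0.7$, so by \eqref{eq:outside} the map $\varphi$ is the identity near $g^j(z)$, and (a) follows by induction on $j$. By the choice of $n$, $g^n(z)=(t',k)$ with $t'=t+n-T(k)\in[-0.7,0.3)$. If $\delta\le|t'|\le0.6$, then $f^n(z)\in\Omega^+$ by ($\Phi$2), which is excluded. If $t'\in[-0.7,-0.6)$, then $f^n(z)=(t',k')$ with $0<k'<k_1$ by hypothesis, $g(f^nz)=(t'+1,k')$ with $t'+1\in[0.3,0.4)$, and $f^{n+1}(z)\in\Omega^+$ by ($\Phi$2), which is excluded too. Hence $|t'|<\delta$, which is (b), and $n>T(k)-2\delta>9$. Finally $f^n(z)=(t',\Phi(t',k))$ lies in $\Omega^-$ by hypothesis, hence in $Y$, and ($\Phi$4) gives $k'\ge ck$.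
\end{proof}

The point $f^n(z)$ satisfies the hypothesis of the lemma again, so the forward orbit of $z$ is cut into infinitely many consecutive laps.

Fix $m_0$ with $e^{-m_0}<e^{-2}k_1$. For $m\ge m_0$ let $q_m=(t_m,e^{-m})$ be the point of Lemma~\ref{lem:saddles} with $\kappa=\alpha$. From $4t_m^\alpha<e^{-m}<k_1<4\delta^\alpha$ we get $0<t_m<\delta$, so $q_m\in Y$.

\begin{proposition}\label{prop:saddles}
For $m\ge m_0$ the point $q_m$ is a hyperbolic saddle of $f$ of period $m$, with orbit $\{(t_m+j,e^{-m}):0\le j<m\}$, and its periodic measure $\mu_m$ satisfies $\lambda^u(\mu_m)>\frac1\alpha$ and $-\lambda^s(\mu_m)=\lambda^u(\mu_m)+\frac1{2m}$.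
\end{proposition}

\begin{proof}
For $1\le j\le m-1$ we have $0.7<t_m+j<m-0.7=T(e^{-m})-0.7$. By \eqref{eq:outside}, $f^j(q_m)=g^j(q_m)=(t_m+j,e^{-m})$ for these $j$, and $f^m=\varphi\circ g^m$ near $q_m$. Near $q_m$ we have $g^m(t,k)=(t+m-T(k),k)$ in the coordinates of $U$, this map fixes $q_m$, and $\Phi=ck+4|t|^\alpha$ by ($\Phi$1). So $f^m=P_m$ near $q_m$, with $\kappa=\alpha$. By Lemma~\ref{lem:saddles}, $q_m$ is fixed by $f^m$, and $m$ is the minimal period because the numbers $t_m+j$, $0\le j<m$, are distinct modulo $m$. The eigenvalues $\sigma_m>e^{m/\alpha}$ and $c/\sigma_m$ give $\lambda^u(\mu_m)=\frac1m\log\sigma_m>\frac1\alpha$ and $-\lambda^s(\mu_m)=\frac1m(\log\sigma_m-\log c)=\lambda^u(\mu_m)+\frac1{2m}$.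
\end{proof}

\begin{proposition}\label{prop:unrelated}
If $n>m\ge m_0$, $x\in\mathcal O(q_m)$ and $y\in\mathcal O(q_n)$, then $W^u(x)\cap W^s(y)=\emptyset$. Consequently $\mu_m$ and $\mu_n$ are not homoclinically related.
\end{proposition}

\begin{proof}
Suppose that $w\in W^u(x)\cap W^s(y)$. Then $\operatorname{dist}(f^{-j}w,f^{-j}x)\to0$, and $f^{-j}x=q_m$ for infinitely many $j$. So there is a backward iterate $z_1=(t^1,k^1)$ of $w$ that lies in the open set $Y$ and satisfies $|T(k^1)-m|<\frac12$. The forward orbit of $z_1$ stays in $\Omega$ and accumulates on $\mathcal O(q_n)$, where the continuous function $k$ equals $e^{-n}<k_1$. Since $\Omega^+=\{k\ge k_1\}$ is forward invariant, the orbit never enters it. Lemma~\ref{lem:laps} then yields points $z_i=(t^i,k^i)\in Y$ and integers $n_i$ with $z_{i+1}=f^{n_i}(z_i)$, $t^{i+1}=t^i+n_i-T(k^i)$ and $k^{i+1}\ge ck^i$. From $|n_1-m|<\frac12+2\delta<1$ we get $n_1=m$, and Lemma~\ref{lem:monotone} gives $T(k^i)<m+2\delta$ for all $i$. By Lemma~\ref{lem:laps}(a), $k$ is constant, equal to $k^i$, during the $i$-th lap.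 Hence $T(k)<m+2\delta$ along the whole forward orbit of $z_1$, whereas $T(k)=n\ge m+1$ on $\mathcal O(q_n)$. This contradicts the accumulation on $\mathcal O(q_n)$.

A set of positive $\mu_m$-measure contains a point $x\in\mathcal O(q_m)$, a set of positive $\mu_n$-measure contains a point $y\in\mathcal O(q_n)$, and the homoclinic relation would require $W^u(x)$ to meet $W^s(y)$.
\end{proof}

\section{The growth rate of the derivative}\label{sec:R}

It remains to show that $R(f)=1$. Since $p_0\notin\overline U$ is fixed by $g$, we have $f=g$ near $p_0$, and $D_{p_0}g$ has eigenvalues $e^{\pm1}$; so $R(f)\ge1$. For the upper bound, estimating $\|Df^n\|$ along all orbits would require following orbits that pass through the cutoff regions of $\varphi$. It is easier to deal with recurrent orbits only, and this is enough.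

\begin{lemma}\label{lem:reduction}
For every $\mathcal C^1$ diffeomorphism $f$ of $M$ there is an ergodic invariant probability measure $\mu$ with $\lim\frac1n\log\|Df^n\|\le\lambda^+(\mu)$. Consequently, if the exponents of all ergodic measures of $f$ lie in $[-1,1]$, then $R(f)\le1$.
\end{lemma}

\begin{proof}
On the unit tangent bundle, which is compact, the map $\hat f(x,v)=(fx,D_xf\,v/|D_xf\,v|)$ and the function $J(x,v)=\log|D_xf\,v|$ are continuous, and $\sum_{i<n}J\circ\hat f^i(x,v)=\log|D_xf^nv|$. Choose $(x_n,v_n)$ with $|D_{x_n}f^nv_n|=\|Df^n\|$, and let $\hat\nu$ be a weak-$*$ limit point of the measures $\frac1n\sum_{i<n}\delta_{\hat f^i(x_n,v_n)}$. It is $\hat f$-invariant and $\int J\,d\hat\nu=\lim\frac1n\log\|Df^n\|$. By ergodic decomposition, some ergodic $\hat f$-invariant measure $\hat\mu$ has $\int J\,d\hat\mu\ge\int J\,d\hat\nu$. Its projection $\mu$ to $M$ is ergodic for $f$. For $\hat\mu$-almost every $(x,v)$, Birkhoff's theorem and \eqref{eq:oseledets} give $\int J\,d\hat\mu=\lim\frac1n\log|D_xf^nv|\le\lambda^+(\mu)$. For the last statement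 apply this to $f$ and to $f^{-1}$.
\end{proof}

We first treat the unperturbed map. Let $L=-\min(\mathcal E,2)$ on $\mathbb R^2$ and $L=-2$ on the rest of $M$. This function is continuous on $M$ because $\mathcal E$ is proper, and $L\circ g=L$.

\begin{lemma}\label{lem:g}
Let $\mu$ be an ergodic measure of $g$, with support $\Sigma$. Then $L$ is constant on $\Sigma$; if this constant is $0$, then $\mu=\delta_{p_0}$; and the exponents of $\mu$ for $g$ lie in $[-1,1]$.
\end{lemma}

\begin{proof}
The invariant function $L$ is constant almost everywhere, hence on $\Sigma$ by continuity. If the constant is $0$, then $\Sigma\subset\{\mathcal E=0\}$, where every $g$-orbit converges to $p_0$; the only recurrent point is $p_0$, and Poincar\'e's recurrence theorem gives $\mu=\delta_{p_0}$.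

The zeros of $X$ are fixed by $g$. If they have positive measure, ergodicity makes $\mu$ the Dirac mass at a zero $z$, and the exponents are the real parts of the eigenvalues of $D_zX$, because $D_zg=\exp D_zX$. At $p_0$ they are $\pm1$. At $(\pm x_c,0)$ we have $DX=\big(\begin{smallmatrix}0&1\\V''&0\end{smallmatrix}\big)$ with $V''(\pm x_c)\le0$, so the eigenvalues are purely imaginary or zero. At any other zero in $\mathbb R^2$ we have $\psi(\mathcal E)=0$, hence also $\psi'(\mathcal E)=0$ since $\psi\ge0$, and $DX=0$. Near a point outside $\mathbb R^2$ the field $X$ vanishes identically.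

Suppose now that the zeros of $X$ have measure $0$. The set $\{L=-2\}$ consists of zeros, so $\Sigma\subset\{\mathcal E=\mathcal E_0\}$ with $\mathcal E_0<2$. The value $\mathcal E_0$ is not $0$, since $\mu\neq\delta_{p_0}$, and it is not $-V(x_c)$, since that level consists of two zeros. So the level is compact and regular and $X$ does not vanish on it: it is a finite union of closed orbits of $X$, each invariant under $g$, and $\mu$ is carried by one of them. There $Dg^n\,X=X\circ g^n$ with $|X|$ bounded above and below, and $\det Dg^n=1$. In the orthonormal frame whose first vector is $X/|X|$, the matrix of $Dg^n$ is triangular with diagonal entries bounded above and below, and its off-diagonal entry grows at most linearly in $n$, since the entries of a product of $n$ such one-step matrices have bounded diagonal partial products. Both exponents are $0$.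
\end{proof}

Now let $\mu$ be an ergodic measure of $f$. Either almost no orbit enters the window, and we show that $\mu$ does not see the perturbation at all, or almost every orbit is made of laps, whose derivative we can compute.

\begin{lemma}\label{lem:caseA}
If $\mu(g^{-1}Y)=0$, then the exponents of $\mu$ lie in $[-1,1]$.
\end{lemma}

\begin{proof}
On $U$ we have $\mathcal E<1$, so $L=-\mathcal E=h$ is a strictly increasing function of $k$. By ($\Phi$3), $L\circ\varphi\ge L$ outside $Y$, hence $L\circ f\ge L\circ g=L$ outside $g^{-1}Y$, that is, almost everywhere. Since $\int(L\circ f-L)\,d\mu=0$, we have $L(\varphi(gz))=L(gz)$ for almost every $z$. As $\varphi$ changes only the coordinate $k$, this means $\varphi(gz)=gz$. By continuity $f=g$ on the support $\Sigma$ of $\mu$. Therefore $g(\Sigma)=f(\Sigma)=\Sigma$, the measure $\mu$ is invariant and ergodic for $g$, and $\varphi$ fixes every point of $\Sigma=g(\Sigma)$. The open null set $g^{-1}Y$ is disjoint from $\Sigma$, so $Y\cap\Sigma=\emptyset$.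

We claim that $D_w\varphi=\mathrm{Id}$ for all $w\in\Sigma$. If $w\notin U$, then $w\notin\operatorname{supp}\varphi$. If $w\in U\setminus\overline Y$, then the $\mathcal C^1$ function $\Phi-k$ is nonnegative near $w$ by ($\Phi$3) and vanishes at $w$, so its differential vanishes at $w$. Let $w\in\partial Y$. On the sides $|t|=\delta$, $0\le k\le k_1$, no point is fixed by $\varphi$, by ($\Phi$2). On the sides $k=k_1$ and $k=0$ with $|t|<\delta$, we have $\Phi-k=4|t|^\alpha$ by ($\Phi$1), so $w$ has coordinates $(t,k)=(0,k_1)$ or $(0,0)$. Near $(0,k_1)$ the formula in ($\Phi$1) holds; since $\xi_2(k_1)=\xi_2'(k_1)=0$ and $\alpha>1$, it gives $\partial_k\Phi=1$ and $\partial_t\Phi=0$ at that point. The point $(t,k)=(0,0)$ is $z_0(0)\in\Gamma\setminus\{p_0\}$, where $L=0$; if it belonged to $\Sigma$, Lemma~\ref{lem:g} would give $\Sigma=\{p_0\}$, a contradiction. This proves the claim.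

Hence $D_zf=D_{gz}\varphi\circ D_zg=D_zg$ for $z\in\Sigma$, the exponents of $\mu$ for $f$ and for $g$ coincide, and Lemma~\ref{lem:g} concludes.
\end{proof}

\begin{lemma}\label{lem:caseB}
If $\mu(g^{-1}Y)>0$, then the exponents of $\mu$ lie in $[-1,1]$.
\end{lemma}

\begin{proof}
A Borel set $A$ with $f(A)\subset A$ has measure $0$ or $1$, since $A\subset f^{-1}A$ and the two sets have equal measure. As $g^{-1}Y\subset\Omega^-$ has positive measure, we get $\mu(\Omega)=1$ and $\mu(\Omega^+)=0$. So almost every orbit is contained in $\Omega^-$. If $z\in g^{-1}Y$ has such an orbit, then $f(z)=\varphi(gz)$ has $|t|<\delta$ and $0<k<k_1$, so $f(z)\in Y$. Thus the points of $Y$ with forward orbit in $\Omega^-$ form a set of positive measure.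

Let $z=(t,k)$ be such a point, with $n$ and $t'$ as in Lemma~\ref{lem:laps}. A lap stretches vectors by roughly $1/k\approx e^n$. A bound $\mathrm{const}\cdot e^n$ per lap would not suffice, since the constant would be multiplied at each lap while the lengths $n$ remain bounded. We remove the constant by weighting the $k$-direction: on tangent vectors $v=(v_t,v_k)$ at points of $U$, let $|v|_*=|v_t|+4|v_k|$. By Lemma~\ref{lem:laps}, ($\Phi$1) and \eqref{eq:dC}, the image $v'=D_zf^n\,v$ is given by
\[
v'_t=v_t+\frac{v_k}k,\qquad v'_k=b\,v'_t+C'v_k,\qquad |b|=4\alpha|t'|^{\alpha-1}\le\frac1{10},\qquad 0.6\le C'\le1.4,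
\]
where $\frac1k=e^{T(k)}\le e^{2\delta}e^n\le2e^n$ and $n\ge10$. Therefore
\[
|v'|_*\le1.4\,|v'_t|+5.6\,|v_k|\le1.4\,|v_t|+\big(0.7\,e^n+1.4\big)\,4|v_k|\le e^n|v|_* .
\]
Conversely $|v_k|\le\big(|v'_k|+\frac1{10}|v'_t|\big)/0.6$ and $|v_t|\le|v'_t|+|v_k|/k$, so
\[
|v|_*\le|v'_t|+(2e^n+4)|v_k|\le\Big(1+\frac{2e^n+4}6\Big)|v'_t|+\frac{2e^n+4}{2.4}\,4|v'_k|\le e^n|v'|_* .
\]
Concatenating laps of lengths $n_1,n_2,\dots$, we find at the times $N_i=n_1+\dots+n_i$ that $f^{N_i}(z)\in Y$ and that $D_zf^{N_i}$ and its inverse have $|\cdot|_*$-norm at most $e^{N_i}$. On the compact set $\overline Y\subset U$ the norm $|\cdot|_*$ is comparable to the Riemannian norm. Evaluating the limits \eqref{eq:oseledets} along the times $N_i$ gives $\lambda^+(\mu)\le1$ and $-\lambda^-(\mu)\le1$.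
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The map $f=\varphi\circ g$ is $\mathcal C^r$, and it is $\mathcal C^\infty$ and independent of $r$ when $r\ge2$, since all choices depend on $r$ through $\alpha$ only. Lemmas~\ref{lem:reduction}, \ref{lem:caseA} and \ref{lem:caseB} give $R(f)\le1$, hence $R(f)=1$. Propositions~\ref{prop:saddles} and \ref{prop:unrelated} give the rest, as $\alpha\le r$.
\end{proof}

\section{Finiteness above a higher level}\label{sec:B}

We prove Theorem~\ref{thm:B} by finding, for each measure, a set of positive measure on which the stable and unstable manifolds have uniform size and make a uniform angle.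

\subsection{The idea and the constants}\label{sub:constants}

How does the straight part of a curve evolve under iteration? Let $0<\gamma\le1$ and consider the graph of a function $u$ with slope $|u'(s)|=\eta(|s|/\rho)^\gamma$; the number $\rho$ is the distance at which the slope reaches the small value $\eta$. Apply the linear map $\operatorname{diag}(e^a,e^\Lambda)$ with $a\le\Lambda$, which stretches the tangent direction by $e^a$ and the transverse direction by the worst possible factor $e^\Lambda$. Above $S=e^as$ the slope of the image is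
\[
e^{\Lambda-a}\eta\Big(\frac{e^{-a}|S|}{\rho}\Big)^\gamma=\eta\Big(\frac{|S|}{\rho'}\Big)^\gamma,\qquad \rho'=\rho\,\exp\Big(a-\frac{\Lambda-a}\gamma\Big).
\]
So the radius is multiplied by the exponential of an affine function of $a$. Being affine, it has an average along the unstable direction that is determined by $\lambda^u$. Where all its backward sums are positive the unstable manifold is long, and the maximal ergodic theorem bounds from below the measure of such points. We need points that are good for $W^u$ and for $W^s$ at the same time, so we need both measures to exceed $\frac12$; this is the only place where the hypothesis on $\chi$ enters.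

If $R(f)=0$, all exponents vanish and there is no saddle measure. Assume $R(f)>0$ and put $\gamma=\alpha-1\in(0,1]$; then $Df$ and $Df^{-1}$ are $\gamma$-H\"older, and no further smoothness is used. To turn the asymptotic bound $R(f)$ into a one-step bound, fix $R'>R(f)$ with $\chi>\frac12(1+\frac1\alpha)R'$, then $\ell\ge1$ with $\|Df^{\pm\ell}\|\le e^{\ell R'}$, and put
\[
F=f^\ell,\qquad\Lambda=\ell R'.
\]
For every unit vector $e\in T_xM$, the numbers $\log|D_xF^{\pm1}e|$ lie in $[-\Lambda,\Lambda]$. For $\varepsilon>0$ let
\begin{equation}\label{eq:H}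
H(a)=a-\frac{\Lambda-a}\gamma-\varepsilon=\frac{\alpha a-\Lambda}{\alpha-1}-\varepsilon,\qquad H(a)\le a-\varepsilon\le\Lambda-\varepsilon\quad\text{for }a\le\Lambda .
\end{equation}
The inequality $\ell\chi>\frac12(1+\frac1\alpha)\Lambda$ is equivalent to $\frac{\alpha\ell\chi-\Lambda}{(\alpha-1)\Lambda}>\frac12$. So we can fix $\varepsilon,\zeta>0$ with $\varepsilon+\zeta<\Lambda$ and
\begin{equation}\label{eq:p}
p=\frac{H(\ell\chi)-\zeta}{\Lambda-\varepsilon-\zeta}>\frac12 .
\end{equation}
These constants depend only on $f$ and $\chi$.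

Let $\mu$ be an ergodic saddle measure of $f$ with $\min(\lambda^u,-\lambda^s)\ge\chi$. There is an $F$-ergodic measure $\mu'$ with $\mu=\frac1\ell\sum_{i<\ell}f^i_*\mu'$. In particular $\mu'\le\ell\mu$, so sets of positive $\mu'$-measure have positive $\mu$-measure, and the exponents of $\mu'$ for $F$ are $\ell\lambda^u(\mu)\ge\ell\chi$ and $\ell\lambda^s(\mu)\le-\ell\chi$, with the same splitting. Since $f^{\pm1}$ are Lipschitz, $W^s(x)$ and $W^u(x)$ are the same for $f$ and for $F$.

\subsection{Growth of curves}\label{sub:growth}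

Let $e\in T_xM$ be a unit vector, $e^\perp$ a unit vector orthogonal to it, and $\eta\in(0,1)$, $\rho>0$. An \emph{$(e,\rho)$-curve at $x$} is a set
\[
\mathcal G=\big\{\exp_x\big(se+u(s)e^\perp\big):|s|\le\rho\big\},\qquad u\in\mathcal C^1,\quad u(0)=0,\quad|u'(s)|\le\eta\,(|s|/\rho)^\gamma ;
\]
we call $s$ the abscissa of the point. The notion does not depend on the signs of $e$ and $e^\perp$, so $e$ may be replaced by the line it spans.

\begin{lemma}\label{lem:growth}
There are $\eta\in(0,1)$ and $\rho_*>0$, depending only on $F,\varepsilon,\gamma,\Lambda$, with the following property. Let $\mathcal G$ be an $(e,\rho)$-curve at $x$ with $\rho\le\rho_*$, let $a=\log|D_xF\,e|$, $e'=e^{-a}D_xF\,e$ and $0<\rho'\le\min(\rho_*,\rho e^{H(a)})$. Then $F(\mathcal G)$ contains an $(e',\rho')$-curve $\mathcal G'$ at $F(x)$, and if a point of $\mathcal G$ with abscissa $s$ is mapped to a point of $\mathcal G'$ with abscissa $s'$, then $|s'|\ge e^{a-\varepsilon}|s|$. The same holds for $F^{-1}$, with the same $\eta$ and $\rho_*$.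
\end{lemma}

\begin{proof}
By compactness of $M$ there are $\rho_0,C_0>0$, with $\rho_0$ smaller than the injectivity radius, such that for all $x$ the map $\tilde F=\exp_{Fx}^{-1}\circ F\circ\exp_x$ is defined on the ball of radius $\rho_0$ and satisfies $\|D_z\tilde F-D_0\tilde F\|\le C_0|z|^\gamma$ there, and likewise for $F^{-1}$. In the bases $(e,e^\perp)$ and $(e',e'^\perp)$,
\[
D_0\tilde F=D_xF=\begin{pmatrix}e^a&b_1\\0&b_2\end{pmatrix},\qquad|b_1|,|b_2|\le e^\Lambda .
\]
Let $\varepsilon_1=\gamma\varepsilon/3$. Choose $\eta\in(0,1)$, then $\rho_*<\rho_0/2$, so small that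
\[
e^\Lambda\eta+4C_0\rho_*^\gamma\le(1-e^{-\varepsilon_1})e^{-\Lambda},\qquad 4C_0\rho_*^\gamma\le(e^{\varepsilon_1}-1)\,\eta .
\]
Write $\tilde F(s,u(s))=(S(s),W(s))$. Since $|(s,u(s))|\le2|s|$ and $|(1,u'(s))|\le\sqrt2$, the vector $(S',W')$ differs from $D_0\tilde F(1,u')=(e^a+b_1u',b_2u')$ by at most $4C_0|s|^\gamma$. Hence $|S'-e^a|$ and $|W'|$ are at most $e^\Lambda|u'|+4C_0|s|^\gamma$. The first condition and $a\ge-\Lambda$ give $S'\ge e^a-(1-e^{-\varepsilon_1})e^a=e^{a-\varepsilon_1}$, so $|S(s)|\ge e^{a-\varepsilon_1}|s|\ge e^{a-\varepsilon}|s|$. The image is thus the graph of a $\mathcal C^1$ function $u_1$, with $u_1(0)=0$, over an interval containing $[-e^{a-\varepsilon}\rho,e^{a-\varepsilon}\rho]$, which contains $[-\rho',\rho']$ by \eqref{eq:H}. Using the second condition, $\rho\le\rho_*$ and $\Lambda>0$,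
\[
|u_1'(S)|=\frac{|W'|}{S'}\le e^{\Lambda-a+\varepsilon_1}\eta\Big(\frac{|s|}\rho\Big)^\gamma\Big(1+\frac{4C_0\rho^\gamma}\eta\Big)\le e^{\Lambda-a+2\varepsilon_1}\eta\Big(\frac{e^{-a+\varepsilon_1}|S|}\rho\Big)^\gamma .
\]
The right side equals $\eta(|S|/\rho'')^\gamma$ with $\rho''=\rho\exp\big(a-\frac{\Lambda-a}\gamma-\frac{(2+\gamma)\varepsilon_1}\gamma\big)$, and $\rho''\ge\rho e^{H(a)}\ge\rho'$ because $(2+\gamma)\varepsilon_1/\gamma=(2+\gamma)\varepsilon/3\le\varepsilon$.
\end{proof}

\subsection{Good points and angles}\label{sub:good}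

For $\mu'$-almost every $x$ let $a^u(x)=\log\|DF|_{E^u(x)}\|$, $a^s(x)=\log\|DF^{-1}|_{E^s(x)}\|$, $H^u=H\circ a^u$, $H^s=H\circ a^s$, and
\[
G^u=\Big\{x:\sum_{j=1}^iH^u(F^{-j}x)\ge\zeta i\ \text{ for all }i\ge1\Big\},
\]
\[
G^s=\Big\{x:\sum_{j=1}^iH^s(F^{j}x)\ge\zeta i\ \text{ for all }i\ge1\Big\}.
\]
Since $H(a)\le a$ on $[-\Lambda,\Lambda]$, the chain rule gives for all $i\ge1$
\begin{equation}\label{eq:good}
x\in G^u\Rightarrow\big\|DF^i|_{E^u(F^{-i}x)}\big\|\ge e^{\zeta i},\qquad x\in G^s\Rightarrow\big\|DF^i|_{E^s(x)}\big\|\le e^{-\zeta i}.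
\end{equation}
Fix an integer $K\ge1$ with $\frac1{K+1}<2p-1$ and $\theta_0\in(0,\frac\pi2)$ with $\theta_0<(1-e^{-\zeta})e^{-\Lambda K}$; they do not depend on $\mu$.

\begin{lemma}\label{lem:good}
The set $G_\mu=\{x\in G^u\cap G^s:\angle(E^u(x),E^s(x))\ge\theta_0\}$ has positive $\mu'$-measure.
\end{lemma}

\begin{proof}
The maximal ergodic theorem states that if $\mathsf T$ preserves a probability measure and $\phi$ is integrable, then the integral of $\phi$ over $\{\sup_{i\ge1}\sum_{j<i}\phi\circ\mathsf T^j>0\}$ is nonnegative. For $\mathsf T=F^{-1}$ and $\phi=(\zeta-H^u)\circ F^{-1}$ this set is the complement of $G^u$. Hence, by invariance of $\mu'$ and the bound $H^u\le\Lambda-\varepsilon$,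
\[
\int H^u\,d\mu'-\zeta=\int(H^u-\zeta)\circ F^{-1}\,d\mu'\le\int_{G^u}(H^u-\zeta)\circ F^{-1}\,d\mu'\le(\Lambda-\varepsilon-\zeta)\,\mu'(G^u).
\]
By Birkhoff's theorem $\int a^u\,d\mu'=\ell\lambda^u(\mu)\ge\ell\chi$, and $H$ is affine and increasing, so $\int H^u\,d\mu'\ge H(\ell\chi)$. With \eqref{eq:p} this gives $\mu'(G^u)\ge p$. Exchanging $F$ and $F^{-1}$, for which $\int a^s\,d\mu'=-\ell\lambda^s(\mu)\ge\ell\chi$, gives $\mu'(G^s)\ge p$. Therefore $\mu'(G^u\cap G^s)\ge2p-1$.

A small angle at a point of $G^s$ forces $E^u$ to be contracted for a long time, which prevents the next iterates from being in $G^u$. Indeed, let $Q=(G^u\cap G^s)\setminus G_\mu$ and $x\in Q$, and choose unit vectors $e^u\in E^u(x)$, $e^s\in E^s(x)$ with $|e^u-e^s|\le\theta_0$. For $1\le i\le K$, \eqref{eq:good} gives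
\[
|D_xF^ie^u|\le|D_xF^ie^s|+\theta_0e^{\Lambda i}\le e^{-\zeta}+\theta_0e^{\Lambda K}<1 ,
\]
so $F^ix\notin G^u$ by \eqref{eq:good} again. Thus $F^iQ\cap Q=\emptyset$ for $1\le i\le K$, the sets $Q,FQ,\dots,F^KQ$ are pairwise disjoint, and $\mu'(Q)\le\frac1{K+1}<2p-1$.
\end{proof}

\subsection{Long invariant manifolds}\label{sub:long}

At a point of $G^u$, Lemma~\ref{lem:growth} produces a curve of radius $\rho_*$ whose points are exponentially asymptotic to $x$ in the past. The curve is obtained as a limit and is a priori only Lipschitz, while transversality needs tangent lines. To identify it with a $\mathcal C^1$ arc of $W^u(x)$ we use Lyapunov charts \cite{KM,BP}. Let $\lambda=\min(\ell\lambda^u(\mu),-\ell\lambda^s(\mu))$ and let $\varepsilon_2>0$ be small with respect to $\lambda$, in particular $e^{-\lambda+\varepsilon_2}+\varepsilon_2<1<e^{\lambda-\varepsilon_2}-\varepsilon_2$. For $\mu'$-almost every $x$, with orbit $x_j=F^jx$, there are numbers $r_j\in(0,1]$ and embeddings $\Psi_j$ of the boxes $\mathsf B_j=[-r_j,r_j]^2$ into $M$, $\Psi_j(0)=x_j$, such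 that:
\begin{itemize}
\item[(P1)] $\Psi_j(\mathsf B_j)$ contains the ball of radius $\hat r_j$ about $x_j$, where $\frac1j\log\hat r_{-j}\to0$ as $j\to+\infty$;
\item[(P2)] if $z\in\mathsf B_j$ and $F\Psi_j(z)\in\Psi_{j+1}(\mathsf B_{j+1})$, then $\Psi_{j+1}^{-1}F\Psi_j(z)=\operatorname{diag}(A_j^u,A_j^s)z+h_j(z)$, where $|A^u_j|\ge e^{\lambda-\varepsilon_2}$, $|A^s_j|\le e^{-\lambda+\varepsilon_2}$, and $h_j:\mathsf B_j\to\mathbb R^2$ is $\varepsilon_2$-Lipschitz for the maximum norm;
\item[(P3)] there is a local unstable manifold $W^u_{\mathrm{loc}}(x_j)$, which in the chart is the graph of a $\mathcal C^1$ function $[-r_j,r_j]\to[-r_j,r_j]$ of the first coordinate; the backward orbits of its points \emph{stay in the charts}, meaning that $F^{-i}y\in\Psi_{j-i}(\mathsf B_{j-i})$ for all $i\ge0$; and each $F^iW^u_{\mathrm{loc}}(x_{j-i})$ is an embedded $\mathcal C^1$ arc of the curve $W^u(x_j)$.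
\end{itemize}
These charts depend on $\mu$, but they serve only for a qualitative conclusion.

\begin{lemma}\label{lem:converse}
If the backward orbit of $y\in\Psi_j(\mathsf B_j)$ stays in the charts, then $y\in W^u_{\mathrm{loc}}(x_j)$.
\end{lemma}

\begin{proof}
Let $\bar y$ be the point of $W^u_{\mathrm{loc}}(x_j)$ with the same first coordinate as $y$, and let $v^i=(v^i_u,v^i_s)$ be the difference of the coordinates of $F^{-i}y$ and $F^{-i}\bar y$ in the chart $\Psi_{j-i}$. Suppose $y\ne\bar y$, so that $v^0_u=0\ne v^0_s$. If $|v_u^{i+1}|>|v_s^{i+1}|$ for some $i$, then (P2) gives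
\[
|v^i_u|\ge(e^{\lambda-\varepsilon_2}-\varepsilon_2)|v_u^{i+1}|>(e^{-\lambda+\varepsilon_2}+\varepsilon_2)|v_u^{i+1}|\ge|v^i_s| .
\]
So the inequality $|v^i_u|\le|v^i_s|$, true for $i=0$, passes from $i$ to $i+1$ and holds for all $i$. Then (P2) gives $|v^i_s|\le(e^{-\lambda+\varepsilon_2}+\varepsilon_2)|v^{i+1}_s|$, so $|v_s^i|\to\infty$, whereas $|v^i_s|\le2$.
\end{proof}

\begin{lemma}\label{lem:long}
For $\mu'$-almost every $x\in G^u$, the curve $W^u(x)$ contains an $(E^u(x),\rho_*)$-curve at $x$ as a $\mathcal C^1$ subarc. For $\mu'$-almost every $x\in G^s$, the curve $W^s(x)$ contains an $(E^s(x),\rho_*)$-curve at $x$ as a $\mathcal C^1$ subarc.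
\end{lemma}

\begin{proof}
The second statement is the first one for $F^{-1}$. Let $x\in G^u$ have charts as above, and write $a_j=a^u(x_j)$, $H_j=H(a_j)$. Fix $n\ge1$. Let $\mathcal G_{-n}$ be the geodesic segment of radius $\rho_{-n}=\rho_*$ tangent to $E^u(x_{-n})$; it is an $(E^u(x_{-n}),\rho_*)$-curve with $u=0$. Lemma~\ref{lem:growth} gives successively $(E^u(x_{j}),\rho_{j})$-curves $\mathcal G_{j}\subset F(\mathcal G_{j-1})$ at $x_j$, for $-n<j\le0$, with $\rho_{j+1}=\min(\rho_*,\rho_je^{H_j})$. By induction on $j$,
\[
\log\frac{\rho_j}{\rho_*}=\min\Big(0,\ \min_{-n\le i<j}\,(H_i+\dots+H_{j-1})\Big).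
\]
For $j=0$ all the sums are positive because $x\in G^u$, so $\rho_0=\rho_*$. Let $u_n:[-\rho_*,\rho_*]\to\mathbb R$ be the function that defines $\mathcal G_0$ in a fixed basis of $T_xM$. If $y\in\mathcal G_0$ and $0\le i\le n$, then $F^{-i}y\in\mathcal G_{-i}$, and the estimate on abscissas together with $a_j-\varepsilon\ge H_j$ gives
\begin{equation}\label{eq:backward}
\operatorname{dist}(F^{-i}y,x_{-i})\le2\rho_*\exp\Big(-\sum_{j=-i}^{-1}(a_j-\varepsilon)\Big)\le2\rho_*e^{-\zeta i}.
\end{equation}
The functions $u_n$ vanish at $0$ and are $\eta(s/\rho_*)^\gamma$-Lipschitz on $[-s,s]$ for each $s\le\rho_*$. By the Arzel\`a--Ascoli theorem a subsequence converges uniformly to a function $u$ with the same two properties. Let $\mathcal G_\infty$ be the image of its graph under $\exp_x$. By continuity of $F^{-i}$, the bound \eqref{eq:backward} holds for all $y\in\mathcal G_\infty$ and all $i\ge0$.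

By (P1) there is $i$ such that $2\rho_*e^{-\zeta l}<\hat r_{-l}$ for all $l\ge i$. Then the backward orbits of the points of $F^{-i}\mathcal G_\infty$ stay in the charts, and Lemma~\ref{lem:converse} gives $\mathcal G_\infty\subset F^iW^u_{\mathrm{loc}}(x_{-i})$. A compact connected subset of an embedded arc is a subarc, so the graph of $u$ has a $\mathcal C^1$ parametrization $(s(\cdot),w(\cdot))$ with nonvanishing velocity. Since $w=u\circ s$ and $u$ is $1$-Lipschitz, $|w'|\le|s'|$; hence $s'$ does not vanish, $s$ has a $\mathcal C^1$ inverse, and $u=w\circ s^{-1}$ is $\mathcal C^1$. The Lipschitz bounds on the intervals $[-|s|,|s|]$ give $|u'(s)|\le\eta(|s|/\rho_*)^\gamma$ for $s\neq0$, and for $s=0$ by continuity.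
\end{proof}

\subsection{Compactness}\label{sub:compact}

Let $\mathcal T$ be the compact space of triples $(x,l^u,l^s)$, where $x\in M$ and $l^u,l^s$ are lines in $T_xM$ making an angle at least $\theta_0$.

\begin{lemma}\label{lem:cross}
Every $(x_0,l^u_0,l^s_0)\in\mathcal T$ has a neighborhood $\mathcal U$ in $\mathcal T$, depending only on the triple and on $\eta,\rho_*,\gamma$, such that for all $(x,l^u,l^s)$ and $(y,\bar l^u,\bar l^s)$ in $\mathcal U$, every $(l^u,\rho_*)$-curve at $x$ has a transverse intersection point with every $(\bar l^s,\rho_*)$-curve at $y$.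
\end{lemma}

\begin{proof}
Let $e^u\in l^u_0$ and $e^s\in l^s_0$ be unit vectors and use the chart $(z_1,z_2)\mapsto\exp_{x_0}(z_1e^u+z_2e^s)$. For a unit vector $e\in T_xM$ with $x$ near $x_0$ and $e$ near $e^u$ or $e^s$, let $\Theta_{x,e}(s,w)$ be the expression in this chart of $\exp_x(se+we^\perp)$, with $e^\perp$ depending continuously on $(x,e)$. The derivative $D_{(s,w)}\Theta_{x,e}$ is continuous in $(x,e,s,w)$; at $(x_0,e^u,0,0)$ it sends $(1,0)$ to $(1,0)$, and at $(x_0,e^s,0,0)$ it sends $(1,0)$ to $(0,1)$. An $(e,\rho_*)$-curve at $x$ reads $s\mapsto\Theta_{x,e}(s,u(s))$, with velocity $D_{(s,u(s))}\Theta_{x,e}(1,u'(s))$, where $|u(s)|\le|s|$ and $|u'(s)|\le\eta(|s|/\rho_*)^\gamma$. So we can choose $\rho_1\in(0,\rho_*]$ and $\mathcal U$ such that for $|s|\le\rho_1$ the velocity of the curve at $x$ is within $\frac15$ of $(1,0)$ in each coordinate, and the velocity of the curve at $y$ is within $\frac15$ of $(0,1)$ in each coordinate. Shrink $\mathcal U$ so that the coordinates of $x$ and $y$ are at most $\rho_1/10$ in absolute value.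

The first curve contains a graph $z_2=\mathsf U(z_1)$ over $|z_1-z_1(x)|\le\frac45\rho_1$, with $|\mathsf U'|\le\frac{1/5}{4/5}=\frac14$, and the second contains a graph $z_1=\mathsf S(z_2)$ over $|z_2-z_2(y)|\le\frac45\rho_1$, with $|\mathsf S'|\le\frac14$. Points of $I=[-\frac{\rho_1}2,\frac{\rho_1}2]$ are within $0.6\rho_1$ of $z_1(x)$ and of $z_2(y)$, so $\mathsf U$ and $\mathsf S$ are defined on $I$ and bounded there by $0.1\rho_1+\frac14\cdot0.6\rho_1<\frac{\rho_1}2$. The map $(z_1,z_2)\mapsto(\mathsf S(z_2),\mathsf U(z_1))$ is a contraction of $I\times I$ into itself for the maximum norm. Its fixed point lies on both curves, and the tangent vectors $(1,\mathsf U')$ and $(\mathsf S',1)$ are independent since $1-\mathsf U'\mathsf S'\ge\frac{15}{16}$.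
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Cover $\mathcal T$ by finitely many neighborhoods $\mathcal U_1,\dots,\mathcal U_N$ given by Lemma~\ref{lem:cross}. The constants $\theta_0,\eta,\rho_*,\gamma$ were chosen from $f$ and $\chi$ alone, so the same is true of $N$. Let $\mu$ be an ergodic saddle measure with $\min(\lambda^u,-\lambda^s)\ge\chi$. By Lemmas~\ref{lem:good} and \ref{lem:long}, the points $x\in G_\mu$ that satisfy both conclusions of Lemma~\ref{lem:long} form a set of positive $\mu'$-measure, and their triples $(x,E^u(x),E^s(x))$ belong to $\mathcal T$. So there is an index $i(\mu)$ such that the set $A_\mu$ of those points whose triple lies in $\mathcal U_{i(\mu)}$ has positive $\mu'$-measure, hence positive $\mu$-measure. If $i(\mu)=i(\nu)$, $x\in A_\mu$ and $y\in A_\nu$, Lemma~\ref{lem:cross} gives a transverse intersection point of $W^u(x)$ with $W^s(y)$, and, with $x$ and $y$ exchanged, of $W^u(y)$ with $W^s(x)$; so $\mu$ and $\nu$ are homoclinically related. On a family of pairwise unrelated measures the map $\mu\mapsto i(\mu)$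 is therefore injective, and the family has at most $N$ elements.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Barreira and Pesin, \emph{Nonuniform Hyperbolicity}.

\bibitem{Ghezal}
Mat\'eo Ghezal, \emph{Finitness of measured homoclinic classes with large Lyapunov exponents for $\mathcal{C}^2$ surface diffeomorphisms}, arXiv:2504.19908 (2025).

\bibitem{KM}
Katok and Mendoza, supplement to Katok--Hasselblatt.

\end{thebibliography}
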